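# Dimensions of the initial pieces of the spectrum of perfect additive complements

## 1. The piece of the spectrum up to $5/3$

### 1.1 Two questions about a set of upper limits

Two infinite sets $S,T\subseteq\mathbb Z_{\ge0}$ are called perfect additive complements if every non-negative integer has exactly one representation $s+t$ with $s\in S$, $t\in T$. Up to swapping $S$ and $T$, every such pair comes from a sequence $(m_i)_{i\ge1}$ of integers $m_i\ge2$: the set $S$ consists of the sums $\epsilon_0+\epsilon_2m_1m_2+\epsilon_4m_1m_2m_3m_4+\cdots$ with $0\le\epsilon_{2i}\le m_{2i+1}-1$, and $T$ of the sums $\epsilon_1m_1+\epsilon_3m_1m_2m_3+\cdots$ with $0\le\epsilon_{2i-1}\le m_{2i}-1$. Write $S(x)=|S\cap[0,x]|$, and similarly for $T$. With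
$$D_k=\frac1{m_k}-\frac1{m_km_{k-1}}+\frac1{m_km_{k-1}m_{k-2}}-\dots+(-1)^{k-1}\frac1{m_km_{k-1}\cdots m_1}$$
one has $\limsup_{x\to\infty}S(x)T(x)/x=\limsup_{k\to\infty}\frac2{1+D_k}$. We take these background facts as given. The Lagrange-like spectrum is the set of all values that occur:
$$LSPAC=\Big\{\limsup_{k\to\infty}\frac2{1+D_k}:\ (m_i)\in\mathbb Z_{\ge2}^{\mathbb Z^+}\Big\}.$$

For instance, if all $m_i=2$, then $S$ is the set of integers whose base-4 digits are $0$ or $1$, $T=2S$, and $D_k=\frac12-\frac14+\frac18-\cdots\to\frac13$, so the value is $\frac32$. At $x=2(4^n-1)/3$ one sees it directly: $S(x)=T(x)=2^n$ and $S(x)T(x)/x\to\frac32$. If $m_i\to\infty$, then $D_k\le1/m_k\to0$ and the value is $2$.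

It is known that $LSPAC$ is a closed subset of $[\frac32,2]$. Cut it at a level $\alpha$ and measure the piece $[\frac32,\alpha]\cap LSPAC$. Balázs Bárány, Jin-Hui Fang and Csaba Sándor, in "Lagrange-like spectrum of perfect additive complements", arXiv:2301.04365 (2023), the source of the problem, ask two questions.

1. Do the Hausdorff dimension and the upper box dimension of $[\frac32,\alpha]\cap LSPAC$ agree for every $\alpha\ge\frac32$?
2. Is $\alpha\mapsto\dim_H([\frac32,\alpha]\cap LSPAC)$ continuous on $[\frac32,\infty)$?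

Both answers are yes. We begin with $\alpha=\frac53$, where the first question can be settled by hand.

**Dimension facts used.** For bounded $E\subset\mathbb R$ let $N(E,r)$ be the least number of closed intervals of length $r$ covering $E$, and $\overline{\dim}_BE=\limsup_{r\to0}\log N(E,r)/\log(1/r)$. For fixed $R>1$ the upper limit may be taken along $r=R^{-k}$, $k\to\infty$. Always $\dim_HE\le\overline{\dim}_BE\le1$. Both dimensions are monotone and invariant under bi-Lipschitz maps, and $\dim_H$ of a countable union is the supremum of the dimensions. We put $\dim\emptyset=0$. The Moran–Hutchinson theorem says: if $g_1,\dots,g_q$ are contracting similarities of $\mathbb R$ with ratios $r_i$, and their attractor $E=\bigcup_ig_i(E)$ has pairwise disjoint pieces $g_i(E)$, then $\dim_HE=\overline{\dim}_BE=s$, where $\sum_ir_i^s=1$.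

### 1.2 The maps behind $D_k$

Fix a nonempty digit set $\mathcal M\subseteq\mathbb Z_{\ge2}$; the questions concern $\mathcal M=\mathbb Z_{\ge2}$. Let $I=[0,\frac12]$ and $f_m(x)=\frac{1-x}m$, so that $f_m(I)=[\frac1{2m},\frac1m]\subseteq I$. For a word $w=a_1\dots a_n$ put $f_w=f_{a_1}\circ\dots\circ f_{a_n}$ and $P(w)=a_1\cdots a_n$; the empty word has product $1$ and map $\mathrm{id}$. By induction,
$$f_w(x)=f_w(0)+(-1)^n\frac x{P(w)},\qquad f_w(0)=\sum_{i=1}^n\frac{(-1)^{i-1}}{a_1\cdots a_i}\in\frac1{P(w)}\mathbb Z.\tag{1}$$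
With $D_0=0$ we have $D_k=f_{m_k}(D_{k-1})$, so $D_k=f_{m_km_{k-1}\dots m_1}(0)\in I$: new digits enter on the left. Also $\frac1{2m_k}\le D_k\le\frac1{m_k}$.

For $a\in\mathcal M^{\mathbb N}$ let $\varphi(a)=\lim_nf_{a_1\dots a_n}(0)\in I$, and let $\sigma$ be the left shift. By (1), $f_w(I)$ has length $\frac1{2P(w)}\le2^{-|w|-1}$, so $\varphi$ is continuous, and $\varphi(wa)=f_w(\varphi(a))$. Since $\varphi(a)=(1-\varphi(\sigma a))/a_1$, we get $\frac1{2a_1}\le\varphi(a)\le\frac1{a_1}$. In particular $\varphi(\sigma a)>0$, hence $0<\varphi(a)<\frac12$. Two examples: $\varphi(2^\infty)=\frac13$, and since $f_{32}(x)=\frac{1+x}6$ has fixed point $\frac15$,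
$$\varphi((32)^\infty)=\tfrac15,\qquad\varphi((23)^\infty)=f_2(\tfrac15)=\tfrac25 .$$
For $(m_i)=3,2,3,2,\dots$ the numbers $D_k$ therefore accumulate at $\frac15$ and $\frac25$, and $\frac2{1+1/5}=\frac53\in LSPAC$.

Let $\mathcal L=\{\liminf_kD_k:(m_i)\in\mathcal M^{\mathbb Z^+}\}$ and $u(x)=\frac2{1+x}$, a decreasing bi-Lipschitz map on $[0,\frac12]$. Then the spectrum is $u(\mathcal L)$, and for $\alpha\in[\frac32,2]$
$$[\tfrac32,\alpha]\cap LSPAC=u\big(\mathcal L\cap[t,\tfrac12]\big),\qquad t=\tfrac2\alpha-1\in[0,\tfrac13].\tag{2}$$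
So we must study $\mathcal L\cap[t,\frac12]$. The natural companion is the following set.

**Definition.** For $t\in(0,\frac12)$ let
$$K_t=\{a\in\mathcal M^{\mathbb N}:\varphi(\sigma^ja)\ge t\ \text{ for all }j\ge0\},\quad\Lambda_t=\varphi(K_t),\quad d(t)=\overline{\dim}_B\Lambda_t,\quad A=\lfloor1/t\rfloor\ge2.$$

Since $\varphi(a)\le1/a_1$, all digits of sequences in $K_t$ are at most $A$. So $K_t$ is a closed subset of a product of finite sets; $K_t$ and $\Lambda_t$ are compact, $\sigma K_t\subseteq K_t$, and both sets decrease as $t$ grows. As an example, let $t=\frac13$. If $a\in K_{1/3}$, then $\frac13\le\varphi(a)=(1-\varphi(\sigma a))/a_1\le\frac{2/3}2=\frac13$, which forces $a_1=2$. The same holds for each shift, so $K_{1/3}\subseteq\{2^\infty\}$, with equality if $2\in\mathcal M$. For $t>\frac13$ the same estimate gives $t\le\frac{1-t}2<\frac13$, which is absurd, so $K_t=\emptyset$.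

**Lemma 1.** $\mathcal L\cap[t,\frac12]\subseteq\Lambda_t$ for $t\in(0,\frac12)$.

*Proof.* Let $s=\liminf D_k\ge t$. Eventually $D_k>t/2$, and then $m_k\le1/D_k<2/t$. Choose $k_n$ with $D_{k_n}\to s$. The digits are eventually bounded, so after a diagonal argument we may assume that for every $i\ge0$ the digits $m_{k_n-i}$ are eventually equal to some $a_{i+1}$. Fix $j$. For every $\ell$ and all large $n$, both $D_{k_n-j}$ and $\varphi(\sigma^ja)$ lie in $f_{a_{j+1}\dots a_{j+\ell}}(I)$, which has length at most $2^{-\ell-1}$. So $D_{k_n-j}\to\varphi(\sigma^ja)$ for each $j$. A limit of a subsequence of $(D_k)$ is at least $s$, so $\varphi(\sigma^ja)\ge s\ge t$ for all $j$. Thus $a\in K_t$ and $s=\varphi(a)\in\Lambda_t$. $\square$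

### 1.3 At the threshold $t=\frac15$ everything is self-similar

Let $J_0=[\frac15,\frac25]$. Then $f_2(J_0)=[\frac3{10},\frac25]$ and $f_3(J_0)=[\frac15,\frac4{15}]$ are disjoint subsets of $J_0$. Hence $\varphi$ is injective on $\{2,3\}^{\mathbb N}$ with values in $J_0$, and $E_0:=\varphi(\{2,3\}^{\mathbb N})$ is the attractor of $f_2,f_3$, with disjoint pieces. By Moran–Hutchinson both its dimensions equal $s_0$, where
$$2^{-s_0}+3^{-s_0}=1\qquad(s_0\approx0.788).$$

**Proposition 1.** Let $\mathcal M=\mathbb Z_{\ge2}$. Then $\Lambda_{1/5}=E_0$, and $[\frac32,\frac53]\cap LSPAC$ has Hausdorff dimension and upper box dimension $s_0$.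

*Proof.* **Upper bound.** We identify $\Lambda_{1/5}$. Let $a\in K_{1/5}$. A digit $m$ followed by a tail of value $y\ge\frac15$ needs $\frac{1-y}m\ge\frac15$, that is, $y\le1-\frac m5$. So $m\le4$, and $m=4$ forces $y=\frac15$, in which case the value from this digit on is $f_4(\frac15)=\frac15=\varphi((32)^\infty)$. Replacing the tail that starts at the first $4$ (if there is one) by $(32)^\infty$ does not change $\varphi(a)$, so $\varphi(a)\in E_0$. Conversely, $\varphi\ge\frac15$ on $\{2,3\}^{\mathbb N}$, so $\{2,3\}^{\mathbb N}\subseteq K_{1/5}$. Hence $\Lambda_{1/5}=E_0$, and Lemma 1 gives $\overline{\dim}_B(\mathcal L\cap[\frac15,\frac12])\le s_0$.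

**Lower bound.** We produce many values of $\mathcal L$ by inserting a marker $(32)^N$ at which the lower limit is attained. Fix $n\ge1$ and let the pool consist of the words $22w22$ with $w\in\{2,3\}^n$. Let $E_n'$ be the set of $\varphi(\omega)$ for $\omega=\omega_1\omega_2\cdots$ with pool words $\omega_i$. The pieces are disjoint, so $\dim_HE_n'=s_n$ with $16^{-s_n}(2^{-s_n}+3^{-s_n})^n=1$. Clearly $s_n<s_0$, and for each $s<s_0$ the quantity $16^{-s}(2^{-s}+3^{-s})^n$ tends to infinity, so $s_n\to s_0$.

Given $\omega$, put $x=\varphi(\omega)$, $W_k=(32)^N\omega_1\cdots\omega_k$, and let $(m_i)$ be the concatenation of the reversed words of $W_1,W_2,W_3,\dots$. At a time inside the reversed $W_k$ we have $D=f_s(z_{k-1})$, where $s$ is a nonempty suffix of $W_k$ and $z_{k-1}=f_{W_{k-1}\cdots W_1}(0)$. The first two digits are $2,2$, so $D_1=\frac12$, $D_2=\frac14\in J_0$, and from then on $D_K\in J_0$. Consider $k\ge2$.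

* If $s$ starts with $2$, then $D\in f_2(J_0)$, so $D\ge\frac3{10}$.
* If $s$ starts with a digit $3$ inside some $\omega_i$, then $s=s'\omega_{i+1}\cdots\omega_k$, where $s'$ is a suffix of $\omega_i$ starting with $3$, hence ending with $22$. So $s'$ is not a prefix of $(32)^\infty$. The interval $f_{s'}(J_0)\subseteq J_0$ is then disjoint from the image of $J_0$ under the map of the prefix of $(32)^\infty$ of the same length, and that image contains $\frac15$. So $\min f_{s'}(J_0)>\frac15$. There are finitely many $s'$, so $D\ge\frac15+c_n$ with some $c_n>0$ independent of $N$.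
* If $s=(32)^i\omega_1\cdots\omega_k$ with $1\le i\le N$, then, as $k\to\infty$, $D\to f_{32}^i(x)=\frac15+6^{-i}(x-\frac15)$. Here $x\ge\frac3{10}$, so the smallest of these limits is the one with $i=N$.

Choose $N$ with $6^{-N}/5<\min(c_n,\frac1{10})$. Then $\liminf_KD_K=f_{32}^N(x)\ge\frac15$. So $f_{32}^N(E_n')\subseteq\mathcal L\cap[\frac15,\frac12]$ and $\dim_H(\mathcal L\cap[\frac15,\frac12])\ge s_n\to s_0$. Now apply (2) with $\alpha=\frac53$, $t=\frac15$. $\square$

## 2. Overlapping images and forbidden gluings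

What changes for other $\alpha$? The proof used three things: different words over $\{2,3\}$ have disjoint images; every concatenation of digits is allowed; and the smallest sequence $(32)^\infty$ is explicit and can serve as a marker. All three fail in general.

*Overlaps.* Let $J=[\frac17,\frac37]$. Then $f_2(J)=[\frac27,\frac37]$, $f_3(J)=[\frac4{21},\frac27]$, $f_4(J)=[\frac17,\frac3{14}]$, and the last two overlap because $\frac4{21}<\frac3{14}$. Different words can even have the same map: by (1), $f_{324}(0)=\frac13-\frac16+\frac1{24}=\frac5{24}$ and $f_{432}(0)=\frac14-\frac1{12}+\frac1{24}=\frac5{24}$, so $f_{324}=f_{432}$. Counting words says little about the size of $\Lambda_t$; one has to count maps.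

*Gluing.* To bound $\dim_H$ from below one would like a self-similar subset of $\Lambda_t$ of almost full dimension. The first attempt: cut sequences of $K_t$ into blocks of product about $R$ and concatenate the blocks freely. Take $\mathcal M=\mathbb Z_{\ge2}$ and $t=\frac29$. The sequence $a=32^\infty$ lies in $K_{2/9}$, since $\varphi(32^\infty)=f_3(\frac13)=\frac29$ and $\varphi(2^\infty)=\frac13$. Cut it after $32^n$ with $n$ odd and glue on another copy of $a$. Since $f_2^n(x)=\frac13+(-\frac12)^n(x-\frac13)$, the new value is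
$$f_3f_2^n(\tfrac29)=\tfrac29-\tfrac13\big(-\tfrac12\big)^n\big(\tfrac29-\tfrac13\big)=\tfrac29-\tfrac1{27}\,2^{-n}<\tfrac29 .$$
However far away the cut is, the glued sequence leaves $K_{2/9}$. The reason is visible: changing the tail after a cut moves the value at an earlier position $i$ by an amount of order $1/P(\text{word from }i\text{ to the cut})$, and at position $0$ the value is exactly $t$, so there is no room.

Raising the threshold first does not help by itself. Compactness controls $K_{t'}$ as $t'\uparrow t$, because $K_t=\bigcap_{t'<t}K_{t'}$. As $t'\downarrow t$ the sets $K_{t'}$ increase, and their union may miss part of $K_t$: we saw $K_{1/3}=\{2^\infty\}$ but $K_{t'}=\emptyset$ for $t'>\frac13$. That the dimension does not jump is precisely what has to be shown.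

Put $H(t)=\dim_H(\mathcal L\cap[t,\frac12])$.

**Theorem 1.** Let $\mathcal M\subseteq\mathbb Z_{\ge2}$ be nonempty. For every $t\in(0,\frac12)$,
$$H(t)=\overline{\dim}_B(\mathcal L\cap[t,\tfrac12])=\dim_H\Lambda_t=\overline{\dim}_B\Lambda_t=d(t),$$
and $d$ is continuous on $(0,\frac12)$.

**Corollary 1.** For $\mathcal M=\mathbb Z_{\ge2}$, $\dim_H([\frac32,\alpha]\cap LSPAC)=\overline{\dim}_B([\frac32,\alpha]\cap LSPAC)$ for all $\alpha\ge\frac32$; this common value is continuous in $\alpha$ on $[\frac32,\infty)$ and equals $1$ for $\alpha\ge\frac74$.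

The observation that makes gluing possible is that a position where gluing is dangerous has no freedom. If the value at position $i$ lies within $\rho$ of $t$, then the word $s$ of product about $1/\rho$ starting at $i$ has an image meeting a fixed interval of length about $\rho$ next to $t$. Points $f_s(0)$ of equal product $P$ lie on the lattice $\frac1P\mathbb Z$, so only few maps $f_s$ are possible. A sequence in which a positive proportion of cuts is dangerous spends a positive proportion of its length on words with almost no choice, and such sequences are exponentially rare. We now make this precise, starting with the lattice.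

## 3. The lattice $\frac1P\mathbb Z$ and submultiplicative covering numbers

**Lemma 2.** (a) If $P(w)=P(w')=P$, $|w|\equiv|w'|\pmod2$ and $f_w\ne f_{w'}$, then $f_w(I)\cap f_{w'}(I)=\emptyset$.

(b) Let $A\ge2$ be an integer, $R\ge1$, and $J$ an interval of length $\le1/R$. The number of distinct maps $f_w$ with digits in $\{2,\dots,A\}$, $R\le P(w)<AR$ and $f_w(I)\cap J\ne\emptyset$ is at most
$$Q_A(R):=2(A+2)\big(1+\log_2(AR)\big)^A.$$

*Proof.* (a) The maps have the same slope, so $f_w(0)\ne f_{w'}(0)$; both are multiples of $\frac1P$, so they differ by at least $\frac1P$. The images are intervals of length $\frac1{2P}$ having these points as endpoints on the same side. So they are disjoint.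

(b) Write $P(w)=\prod_{p\le A}p^{e_p}$ over primes $p\le A$. Since $2^{e_p}\le P(w)<AR$, each $e_p$ is an integer with $0\le e_p\le\log_2(AR)$, and there are at most $(1+\log_2(AR))^A$ possible products. Fix $P=P(w)$ and the parity of $|w|$ (two choices). Then $f_w$ is determined by $f_w(0)\in\frac1P\mathbb Z$. As $f_w(I)$ has length $\frac1{2P}$ and meets $J$, this point lies within $\frac1{2P}$ of $J$, hence in an interval of length at most $\frac1R+\frac1P\le\frac{A+1}P$, because $P<AR$. Such an interval contains at most $A+2$ multiples of $\frac1P$. $\square$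

The important feature is that $Q_A(R)$ is only a power of $\log R$, so $\log Q_A(R)/\log R\to0$ as $R\to\infty$.

**Lemma 3.** Let $t\in(0,\frac12)$ and let $A'\ge\lfloor1/t\rfloor$ be an integer. For $R,R'\ge1$,
$$N\big(\Lambda_t,\tfrac1{RR'}\big)\le N\big(\Lambda_t,\tfrac1R\big)\,Q_{A'}(R)\,N\big(\Lambda_t,\tfrac1{R'}\big).$$
Hence, if $\Lambda_t\ne\emptyset$, for every $R>1$
$$d(t)\le\frac{\log\big(Q_{A'}(R)\,N(\Lambda_t,1/R)\big)}{\log R}.\tag{3}$$

*Proof.* Cover $\Lambda_t$ by $N(\Lambda_t,\frac1R)$ intervals $J$ of length $\frac1R$. Let $x=\varphi(a)\in J$ with $a\in K_t$, and let $w$ be the shortest prefix of $a$ with $P(w)\ge R$. Its digits are at most $A'$, so $P(w)<A'R$ (for $R=1$ the prefix is empty, and this is still true). Moreover $x=f_w(y)$ with $y=\varphi(\sigma^{|w|}a)\in\Lambda_t$. By Lemma 2(b) at most $Q_{A'}(R)$ maps $f_w$ occur for a given $J$, and $\Lambda_t\cap J$ lies in the union of the corresponding sets $f_w(\Lambda_t)$. Each of these is covered by $N(\Lambda_t,\frac1{R'})$ intervals of length $\frac1{P(w)R'}\le\frac1{RR'}$.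 This is the first claim. Induction on $k$ with $R'=R^{k-1}$, using $Q_{A'}(R)\ge1$, gives $N(\Lambda_t,R^{-k})\le(Q_{A'}(R)N(\Lambda_t,\frac1R))^k$. Divide logarithms by $k\log R$ and let $k\to\infty$. $\square$

Inequality (3) bounds $d(t)$ by one covering number at one scale. Covering numbers at one scale are stable under small perturbations of a compact set, which gives one half of the continuity.

**Lemma 4.** $\lim_{t'\uparrow t}d(t')=d(t)$ for $t\in(0,\frac12)$.

*Proof.* $K_t=\bigcap_{t'<t}K_{t'}$ is a decreasing intersection of compact sets, so $\Lambda_t=\bigcap_{t'<t}\Lambda_{t'}$. If $\Lambda_t=\emptyset$, then $\Lambda_{t'}=\emptyset$ for $t'<t$ near $t$, and all dimensions are $0$. Otherwise fix $t_1\in(0,t)$, put $A'=\lfloor1/t_1\rfloor$, let $\varepsilon>0$, and choose $R>1$ with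
$$\frac{\log\big(3\,Q_{A'}(R)\,N(\Lambda_t,\frac1R)\big)}{\log R}\le d(t)+\varepsilon,$$
which holds for all large $R$ because $\log(3Q_{A'}(R))=o(\log R)$. By compactness, for $t'\in[t_1,t)$ close to $t$ the set $\Lambda_{t'}$ lies in the $\frac1R$-neighborhood of $\Lambda_t$. The $\frac1R$-neighborhood of an interval of length $\frac1R$ is covered by three intervals of length $\frac1R$, so $N(\Lambda_{t'},\frac1R)\le3N(\Lambda_t,\frac1R)$. Since $A'\ge\lfloor1/t'\rfloor$, (3) for $t'$ gives $d(t')\le d(t)+\varepsilon$. As $d$ is nonincreasing, $d(t')\ge d(t)$, and the claim follows. $\square$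

## 4. Bad cuts are rare: free subsystems inside $K_{t+\delta}$

**Proposition 2.** Let $t\in(0,\frac12)$, $d=d(t)>0$ and $0<\kappa_0<d$. There are $\delta>0$, $P\in\mathbb N$ and a finite set $B$ of words over $\mathcal M$, all of product $P$ and with lengths of the same parity, with pairwise distinct maps $f_w$, such that $|B|\ge4$, $\frac{\log(|B|-2)}{\log P}\ge d-\kappa_0$, and every infinite concatenation of words of $B$ lies in $K_{t+\delta}$.

*Proof.* Throughout, $A=\lfloor1/t\rfloor$ and $Q=Q_A$.

**Step 1: constants.** We fix a scale $R$ at which all logarithmic losses are negligible. Note $d\le1$. Let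
$$\tau=\min\big(\tfrac{\kappa_0}4,\tfrac d8,\tfrac14\big),\qquad\kappa=\tfrac{d\tau}8 .$$
Since $Q(2^e)$ is polynomial in $e$ and $d=\overline{\dim}_B\Lambda_t$, there is $C\ge1$ with
$$N(\Lambda_t,2^{-e})\,Q(2^e)\le C\,2^{e(d+\kappa)},\qquad A\,Q(2^e)\le C\,2^{\kappa e}\qquad(e=0,1,2,\dots).\tag{4}$$
Now fix $R\ge\max(A,2)$ so large that, with $T=3C(1+\log_2(AR))$,
$$4\,T^5A^2\le R^{d\tau/8},\qquad N(\Lambda_t,\tfrac1R)\,Q(R)\le R^2,\qquad\frac{(d-3\tau)\log R}{\log(AR)}\ge d-\tfrac72\tau.\tag{5}$$
This is possible: $T$ and $Q(R)$ are at most powers of $\log R$ up to constants, $N(\Lambda_t,\frac1R)\le R+1$, and the last left side tends to $d-3\tau$. Note $d-3\tau\ge\frac58d>0$.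

**Step 2: blocks and cuts.** We cut sequences into blocks of product about $R$ and say which cuts are dangerous. For $a\in K_t$ let $\beta_1$ be the shortest prefix with product $\ge R$, $\beta_2$ the shortest such prefix of the remainder, and so on; thus $R\le P(\beta_j)<AR$. Put
$$n_j=|\beta_1\cdots\beta_j|,\qquad x_i=\varphi(\sigma^ia)\in\Lambda_t,\qquad y_j=x_{n_j}.$$
Let $\mathcal F_k$ be the set of distinct maps $f_{\beta_1\cdots\beta_k}$ as $a$ ranges over $K_t$. The images of $I$ under them have length $\le R^{-k}$ and cover $\Lambda_t$, so $|\mathcal F_k|\ge N(\Lambda_t,R^{-k})$ and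
$$|\mathcal F_k|\ge R^{k(d-d\tau/8)}\qquad\text{for infinitely many }k.\tag{6}$$
For each $F\in\mathcal F_k$ fix one sequence $a=a^F\in K_t$ representing it. Call the cut $j\in\{1,\dots,k-1\}$ *bad* if for some $0\le i<n_j$
$$x_i-t<\frac1{R\,P(a_{i+1}\cdots a_{n_j})},\tag{7}$$
and *good* otherwise. (For $t=\frac29$ and $a=32^\infty$ every cut is bad, by $i=0$.) Let $\mathrm{Bad}_k$ be the set of $F\in\mathcal F_k$ whose representative has at least $\tau k$ bad cuts.

**Step 3: $|\mathrm{Bad}_k|\le R^{k(d-d\tau/4)}$ for all $k\ge1$.** We show that many bad cuts force a positive proportion of the sequence to consist of words with almost no freedom.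

Let $F\in\mathrm{Bad}_k$, $n=n_k$, and $V=\{0\le i<n:x_i-t<\frac1R\}$. For $i\in V$ let $r_i$ be the least $r\in\{i+1,\dots,n\}$ with $P(a_{i+1}\cdots a_r)\ge\frac1{x_i-t}$, and $r_i=n$ if there is none (with $\frac10=\infty$). Put $s_i=a_{i+1}\cdots a_{r_i}$. If we delete the last digit of $s_i$, the product is less than $\frac1{x_i-t}$; this holds also if nothing is left, since $1<R<\frac1{x_i-t}$. Digits are at most $A$, so $P(s_i)(x_i-t)<A$, that is, $x_i<t+\frac A{P(s_i)}$. As $x_i=f_{s_i}(x_{r_i})$,
$$f_{s_i}(I)\cap\Big[t,\,t+\frac A{P(s_i)}\Big]\ne\emptyset.\tag{8}$$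

*The words $s_i$ cover the blocks after bad cuts.* Let $j$ be bad, witnessed by $i$. By (7), $i\in V$. We claim $r_i\ge n_{j+1}$. This is clear if $r_i=n$, as $j+1\le k$. Otherwise $P(a_{i+1}\cdots a_{r_i})\ge\frac1{x_i-t}>R\,P(a_{i+1}\cdots a_{n_j})$, so $r_i>n_j$ and $P(a_{n_j+1}\cdots a_{r_i})>R$; since $\beta_{j+1}$ is the shortest word from there with product $\ge R$, again $r_i\ge n_{j+1}$. With $(i,r]=\{i+1,\dots,r\}$, the set $(i,r_i]$ contains all indices of $\beta_{j+1}$. Give the index $h$ the weight $\log_2a_h$. Each block has weight at least $\log_2R$, so $\bigcup_{i\in V}(i,r_i]$ has weight at least $\tau k\log_2R$.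

*Choosing disjoint ones.* Take a minimal subfamily of these index intervals with the same union, ordered from left to right. No member contains another, so left and right endpoints both increase strictly. The $l$-th and $(l+2)$-nd members are disjoint: otherwise their union would be an interval containing the $(l+1)$-st, against minimality. So the odd-numbered members are pairwise disjoint, and so are the even-numbered ones; one of the two families has at least half of the weight. Call it $(i_1,r_1],\dots,(i_m,r_m]$ (ordered, relabeled), with words $s_1,\dots,s_m$. Then $m\ge1$ and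
$$\sum_{l=1}^m\log_2P(s_l)\ge\tfrac\tau2\,k\log_2R.\tag{9}$$
For $l<m$ we have $r_l\le i_{l+1}<n$, so $r_l$ was not set to $n$ by default and $P(s_l)\ge\frac1{x_{i_l}-t}>R$. If $m\ge2$, then $R^{m-1}<P(\beta_1\cdots\beta_k)<(AR)^k\le R^{2k}$. In all cases $m\le2k$.

*Counting.* Write $\beta_1\cdots\beta_k=u_0s_1u_1\cdots s_mu_m$, where $u_l$ may be empty, and put $e(v)=\lfloor\log_2P(v)\rfloor$ for a word $v$. With $U=k\log_2(AR)$, the sum of all $2m+1$ exponents $e(u_l),e(s_l)$ is at most $U$, and by (9) $\sum_le(u_l)\le U-\frac\tau2k\log_2R$. Vectors of $4k+1$ non-negative integers with sum at most $U$ number $\binom{\lfloor U\rfloor+4k+1}{4k+1}$. Padding the exponents with zeros and using $\binom Nr\le(3N/r)^r$, we see that the number of possibilities for $m$ and the exponents is at most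
$$2k\binom{\lfloor U\rfloor+4k+1}{4k+1}\le2k\,\big[3(1+\log_2(AR))\big]^{4k+1}.$$
Now fix $m$ and the exponents. A word $v$ with $e(v)=e$ satisfies $2^e\le P(v)<2^{e+1}\le A2^e$, so Lemma 2(b) applies with $2^e$ in place of $R$.

* If $u_l=a_{p+1}\cdots a_q$, then $f_{u_l}(x_q)=x_p\in\Lambda_t$, so $f_{u_l}(I)$ meets $\Lambda_t$. Cover $\Lambda_t$ by $N(\Lambda_t,2^{-e})$ intervals with $e=e(u_l)$; by (4) there are at most $C2^{e(u_l)(d+\kappa)}$ maps $f_{u_l}$.
* By (8), $f_{s_l}(I)$ meets $[t,t+A2^{-e}]$ with $e=e(s_l)$, which is a union of $A$ intervals of length $2^{-e}$. So there are at most $A\,Q(2^e)\le C2^{\kappa e(s_l)}$ maps $f_{s_l}$.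

Since $F=f_{u_0}f_{s_1}f_{u_1}\cdots f_{s_m}f_{u_m}$ is determined by these maps,
$$|\mathrm{Bad}_k|\le2k\,T^{4k+1}\,2^{d(U-\frac\tau2k\log_2R)+\kappa U}\le2k\,T^{5k}A^{2k}R^{k(d+\kappa-\frac{d\tau}2)},$$
where we used $2^{(d+\kappa)U}=(AR)^{k(d+\kappa)}$ and $d+\kappa\le2$. With $2k\le4^k$, $\kappa=\frac{d\tau}8$ and the first inequality in (5), the right side is at most $R^{k(\frac{d\tau}8+d+\frac{d\tau}8-\frac{d\tau}2)}=R^{k(d-\frac{d\tau}4)}$.

Together with (6): for infinitely many $k$ the set $\mathcal G_k=\mathcal F_k\setminus\mathrm{Bad}_k$ satisfies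
$$|\mathcal G_k|\ge\tfrac12R^{k(d-d\tau/8)}.\tag{10}$$

**Step 4: many loops in one cell.** We turn sequences with few bad cuts into many words that begin and end near the same point with room above $t$. Partition $[0,\frac12]$ into $q=\lceil2R\rceil$ intervals, called cells, of length $\le\frac1{4R}$. For a cell $\mathcal C$ and $j\ge0$ let $\mathfrak L(\mathcal C,j)$ be the set of maps $f_w$, where $w$ is a concatenation of $j$ words over $\mathcal M\cap[2,A]$, each with product in $[R,AR)$, such that for some $y\in\mathcal C$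
$$f_w(y)\in\mathcal C,\qquad f_s(y)\ge t+\frac1{R\,P(s)}\ \text{ for every nonempty suffix }s\text{ of }w.\tag{11}$$
*Claim:* some cell $\mathcal C$ has $|\mathfrak L(\mathcal C,j)|\ge R^{j(d-3\tau)}$ for infinitely many $j$.

Suppose not. There are finitely many cells and each $\mathfrak L(\mathcal C,j)$ is finite, so there is $\Gamma\ge1$ with $|\mathfrak L(\mathcal C,j)|\le\Gamma R^{j(d-3\tau)}$ for all $\mathcal C$ and $j$. Let $F\in\mathcal G_k$ with $k$ large. Fewer than $\tau k\le\frac k4$ of the $k-1$ cuts are bad, so good cuts exist. Let $g_1$ be the first good cut, $\mathcal C_1$ the cell containing $y_{g_1}$, and $h_1$ the last good cut with $y_{h_1}\in\mathcal C_1$ (possibly $h_1=g_1$). Let $g_2$ be the first good cut after $h_1$, $\mathcal C_2$ its cell, $h_2$ the last good cut with $y_{h_2}\in\mathcal C_2$, and so on until no good cut is left. By the choice of the $h_l$ the cells are distinct, so there are $L\le q$ loops.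

The map of $w=\beta_{g_l+1}\cdots\beta_{h_l}$ lies in $\mathfrak L(\mathcal C_l,h_l-g_l)$, with $y=y_{h_l}$. Indeed $f_w(y_{h_l})=y_{g_l}\in\mathcal C_l$, and a nonempty suffix $s$ of $w$ is $a_{i+1}\cdots a_{n_{h_l}}$ for some $i<n_{h_l}$, with $f_s(y_{h_l})=x_i\ge t+\frac1{R\,P(s)}$ because the cut $h_l$ is good.

The blocks outside the loops form $L+1$ groups: before $g_1$, between $h_l$ and $g_{l+1}$, and after $h_L$. In each group all cuts strictly inside are bad, and a group with $b$ such cuts has $b+1$ blocks. So at most $L+1+\tau k\le q+1+\tau k$ blocks lie outside. The image of $I$ under the map of each block meets $\Lambda_t$, so by Lemma 2(b) and (5) there are at most $N(\Lambda_t,\frac1R)Q(R)\le R^2$ possible maps per block. The data $(L,g_l,h_l,\mathcal C_l)$ have at most $q\,k^{2q}q^q$ possibilities. They and the maps of the loops and of the outside blocks determine $F$. As $d-3\tau>0$ and $\sum_l(h_l-g_l)\le k$,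
$$|\mathcal G_k|\le q\,k^{2q}q^q\,R^{2(q+1+\tau k)}\,\Gamma^q\,R^{k(d-3\tau)}=O(k^{2q})\,R^{k(d-\tau)} .$$
Since $\frac{d\tau}8<\tau$, this contradicts (10) for large $k$. The claim is proved.

**Step 5: equal products, and gluing with room to spare.** We extract $B$ and verify that free concatenation keeps the values above $t+\delta$. Take $\mathcal C$ from the claim and a large $j\ge2$ with $|\mathfrak L(\mathcal C,j)|\ge R^{j(d-3\tau)}$. For each map in $\mathfrak L(\mathcal C,j)$ choose one word $w$ as in the definition. The products lie in $[R^j,(AR)^j)$ and have all prime factors $\le A$, so at most $(1+j\log_2(AR))^A$ products occur. By pigeonhole there are $P<(AR)^j$, a parity, and a set $B$ of chosen words with product $P$ and lengths of that parity, with distinct maps, such that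
$$|B|\ge\frac{R^{j(d-3\tau)}}{2(1+j\log_2(AR))^A}.$$
For $j$ large, $|B|\ge4$, and since $|B|-2\ge\frac12|B|$ and $\log P\le j\log(AR)$, the last inequality in (5) gives $\frac{\log(|B|-2)}{\log P}\ge d-4\tau\ge d-\kappa_0$.

Let $w_1w_2\cdots$ be a concatenation of words of $B$ and $s$ a nonempty suffix of $w_1$. Let $y_1,y_2\in\mathcal C$ be points as in (11) for $w_1,w_2$, and let $z=\varphi(w_2w_3\cdots)=f_{w_2}(\varphi(w_3w_4\cdots))$. Then
$$|z-f_{w_2}(y_2)|\le\frac1{2P(w_2)}\le\tfrac12R^{-j}\le\frac1{4R},\qquad|f_{w_2}(y_2)-y_1|\le\frac1{4R},$$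
the first because $j\ge2$ and $R\ge2$, the second because both points lie in $\mathcal C$. So $|z-y_1|\le\frac1{2R}$ and
$$\varphi(sw_2w_3\cdots)=f_s(z)\ge f_s(y_1)-\frac{|z-y_1|}{P(s)}\ge t+\frac1{2R\,P(s)}\ge t+\delta,\qquad\delta:=\frac1{2R(AR)^j}.$$
Every shift of a concatenation of words of $B$ has the form $sw_2w_3\cdots$ with such an $s$. So all concatenations lie in $K_{t+\delta}$ (and $t+\delta<\frac12$, since $\varphi<\frac12$). $\square$

## 5. Placing a self-similar set inside $\mathcal L$

Proposition 2 gives large self-similar subsets of $\Lambda_{t+\delta}$. To put one into $\mathcal L$ we imitate the marker $(32)^N$ of Proposition 1. There is no explicit smallest sequence now. Instead we drop at most two words from $B$, so that the remaining words stay strictly away from the minimum, and use the minimum of the full system as a marker.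

**Proposition 3.** Let $t'\in(0,\frac12)$ and let $B$ be a finite set of words over $\mathcal M$, $|B|\ge4$, with common product $P$, common length parity and distinct maps, and with all infinite concatenations in $K_{t'}$. Then $\dim_H(\mathcal L\cap[t',\frac12])\ge\frac{\log(|B|-2)}{\log P}$.

*Proof.* **Step 1: remove the extreme words.** Here $P\ge2$, since only the empty word has product $1$. By Lemma 2(a) the intervals $f_w(I)$, $w\in B$, are pairwise disjoint. Let $E=\varphi(B^{\mathbb N})$, where elements of $B^{\mathbb N}$ are read as concatenations; it is compact. Put $e^-=\min E$, $e^+=\max E$, and let $w^\pm\in B$ be the unique words with $e^\pm\in f_{w^\pm}(I)$. Let $B'=B\setminus\{w^-,w^+\}$ and $E'=\varphi(B'^{\mathbb N})$. Then $E'\subseteq\bigcup_{w\in B'}f_w(I)$ contains neither $e^-$ nor $e^+$, so $E'\subset(e^-,e^+)$. The maps $f_w$, $w\in B'$, have ratio $\frac1P$ and disjoint images, so by Moran–Hutchinson $\dim_HE'=\frac{\log|B'|}{\log P}\ge\frac{\log(|B|-2)}{\log P}$.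

**Step 2: a gap between two minima.** Let $\mathcal S,\mathcal S'$ be the finite sets of nonempty suffixes of words of $B$, $B'$, and let
$$\mu=\min\{f_s(x):s\in\mathcal S,\ x\in E\}=f_{s_0}(x_0),\qquad\mu'=\min\{f_s(x):s\in\mathcal S',\ x\in E'\}.$$
For $s\in\mathcal S'\subseteq\mathcal S$ and $x\in E'\subset(e^-,e^+)$ the strictly monotone map $f_s$ satisfies $f_s(x)>\min(f_s(e^-),f_s(e^+))\ge\mu$. Since $E'$ is compact and $\mathcal S'$ finite, $\mu'>\mu$. Let $\eta=(\mu'-\mu)/3$.

**Step 3: the digit sequence.** We build $(m_i)$ from $\omega$ so that the marker returns infinitely often. Let $w_0\in B$ have suffix $s_0$, let $x_0=\varphi(v_1v_2\cdots)$ with $v_i\in B$, choose $l\ge1$ with $P^{-l}<\eta$, and put $\theta=w_0v_1\cdots v_l$ and $c=b^l$ for some fixed $b\in B'$. For $\omega=(\omega_1,\omega_2,\dots)\in B'^{\mathbb N}$ with $x=\varphi(\omega)\in E'$ let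
$$W_k=\theta\,\omega_1\cdots\omega_k\,c,\qquad(m_i)=\mathrm{rev}(W_1)\,\mathrm{rev}(W_2)\,\mathrm{rev}(W_3)\cdots,$$
where $\mathrm{rev}$ is reversal. At a time inside $\mathrm{rev}(W_k)$ we have $D=f_s(z_{k-1})$, where $s$ is a nonempty suffix of $W_k$ and $z_{k-1}=f_{W_{k-1}\cdots W_1}(0)$. Moreover $z_k=f_\theta f_{\omega_1\cdots\omega_k}(f_c(z_{k-1}))\to f_\theta(x)$.

**Step 4: the lower limit.** We sort the suffixes $s$ into three kinds.

* (i) $s$ is a suffix of $c$: finitely many words independent of $k$, and the value tends to $f_s(f_\theta(x))$.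
* (ii) $s=s'\omega_1\cdots\omega_kc$ with $s'$ a nonempty suffix of $\theta$: finitely many $s'$, and the value tends to $f_{s'}(x)$.
* (iii) $s=s'\omega_{i+1}\cdots\omega_kc$ with $s'$ a nonempty suffix of $\omega_i$, $1\le i\le k$: replacing $z_{k-1}$ by $\varphi(b^\infty)$ changes the value by at most $P(c)^{-1}=P^{-l}<\eta$ and turns it into $\varphi(s'\omega_{i+1}\cdots\omega_kb^\infty)=f_{s'}(\varphi(\omega_{i+1}\cdots\omega_kb^\infty))\ge\mu'$. So the value is at least $\mu'-\eta$.

In (ii) take $s'=s_0v_1\cdots v_l$. Since $f_{s_0}(x_0)=f_{s'}(\varphi(v_{l+1}v_{l+2}\cdots))$, the limit satisfies $f_{s'}(x)\le f_{s_0}(x_0)+P^{-l}<\mu+\eta<\mu'-\eta$. So the values of kind (iii) do not affect the lower limit, and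
$$\liminf_KD_K=G(x):=\min_{g\in\mathcal F}g(x),$$
where $\mathcal F$ is the finite set of maps $f_s\circ f_\theta$ from (i) and $f_{s'}$ from (ii). It does not depend on $\omega$, and its members are affine with nonzero slope. Each $g(x)$ is a value of $\varphi$ at a shift of a concatenation of words of $B$, namely $\varphi(s\theta\omega)$ or $\varphi(s'\omega)$, so $g(x)\ge t'$. Hence $G(E')\subseteq\mathcal L\cap[t',\frac12]$.

**Step 5: no dimension is lost.** The closed sets $E'_g=\{x\in E':G(x)=g(x)\}$, $g\in\mathcal F$, cover $E'$ and are finite in number, so some $E'_g$ has $\dim_HE'_g=\dim_HE'$. As $g$ is a similarity, $\dim_HG(E')\ge\dim_Hg(E'_g)=\dim_HE'$. $\square$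

## 6. Equality of the dimensions and continuity

*Proof of Theorem 1.* Let $t\in(0,\frac12)$. By Lemma 1,
$$H(t)\le\overline{\dim}_B(\mathcal L\cap[t,\tfrac12])\le d(t)\qquad\text{and}\qquad H(t)\le\dim_H\Lambda_t\le d(t).$$
If $d(t)>0$ and $0<\kappa_0<d(t)$, Proposition 2 gives $\delta>0$ and a set $B$, and Proposition 3 with $t'=t+\delta$ gives $d(t)-\kappa_0\le H(t+\delta)$. Hence
$$d(t)\le\sup_{t'>t}H(t')\le H(t),\tag{12}$$
where $t'$ ranges over $(t,\frac12)$. If $d(t)=0$, (12) is trivial. So all the dimensions are equal. Applying $H=d$ at each $t'$, (12) reads $d(t)=\sup_{t'>t}d(t')$, so the nonincreasing function $d$ is right-continuous. It is left-continuous by Lemma 4. $\square$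

*Proof of Corollary 1.* Let $J=[\frac17,\frac37]\subset I$ as in Section 2: $f_2(J)\cup f_3(J)\cup f_4(J)=[\frac27,\frac37]\cup[\frac4{21},\frac27]\cup[\frac17,\frac3{14}]=J$, because $\frac4{21}<\frac3{14}$. So each $x\in J$ is $f_{a_1}(x_1)$ with $a_1\in\{2,3,4\}$ and $x_1\in J$. Repeating this gives $x=\varphi(a)$ with $a\in\{2,3,4\}^{\mathbb N}$ and all $\varphi(\sigma^ja)\in J$. Thus $\Lambda_{1/7}\supseteq J$ and $d(t)=1$ for $0<t\le\frac17$.

For $\alpha\in[\frac32,2)$, (2), bi-Lipschitz invariance and Theorem 1 show that both dimensions of $[\frac32,\alpha]\cap LSPAC$ equal $d(\frac2\alpha-1)$. This is continuous in $\alpha$ and equals $1$ for $\frac74\le\alpha<2$, since $\frac2{7/4}-1=\frac17$. For $\alpha\ge2$ the set contains $[\frac32,\frac74]\cap LSPAC$, so its Hausdorff dimension is at least $1$; as a bounded subset of $\mathbb R$ it has upper box dimension at most $1$. So equality holds for every $\alpha\ge\frac32$, and the common value, being constant on $[\frac74,\infty)$, is continuous on $[\frac32,\infty)$. $\square$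

## 7. Other digit sets and the dimension near a point

Theorem 1 holds for every nonempty $\mathcal M\subseteq\mathbb Z_{\ge2}$. Write $LSPAC_{\mathcal M}=u(\mathcal L)$ for the spectrum with digits in $\mathcal M$, and for $\mathcal M=\mathbb Z_{\ge2}$ put
$$h(\alpha)=\dim_H\big([\tfrac32,\alpha]\cap LSPAC\big).$$

**Proposition 4.** (a) For $\frac32\le\alpha<2$ the Hausdorff, packing, lower box and upper box dimensions of $[\frac32,\alpha]\cap LSPAC_{\mathcal M}$ coincide and equal the common dimension $d(\frac2\alpha-1)$ of $\Lambda_{2/\alpha-1}$.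

(b) If $\mathcal M$ is finite, these four dimensions coincide for all $\alpha\ge\frac32$, and their common value is continuous on $[\frac32,\infty)$.

(c) If $\mathcal M$ is infinite, $\alpha\mapsto\dim_H([\frac32,\alpha]\cap LSPAC_{\mathcal M})$ is continuous on $[\frac32,\infty)$.

(d) Let $\mathcal M=\mathbb Z_{\ge2}$. If $\frac32\le\alpha<\beta$ and $h(\alpha)<h(\beta)$, then $\dim_H(LSPAC\cap(\alpha,\beta])=h(\beta)$. Moreover $h$ maps $[\frac32,\infty)$ onto $[0,1]$.

*Proof.* (a) Identity (2) holds for $\mathcal M$ too, because $LSPAC_{\mathcal M}\subseteq LSPAC\subseteq[\frac32,2]$. The packing and lower box dimensions lie between $\dim_H$ and $\overline{\dim}_B$, which agree by Theorem 1.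

(b) We have $D_k\ge\frac1{2m_k}\ge t_*:=\frac1{2\max\mathcal M}>0$, so $\mathcal L\subseteq[t_*,\frac12]$. With $\alpha_*=\frac2{1+t_*}<2$, the set $[\frac32,\alpha]\cap LSPAC_{\mathcal M}$ is the same for all $\alpha\ge\alpha_*$. Here $t_*\le\frac14$, so $\alpha_*\ge\frac85$. For $\alpha<2$ use (a) and the continuity of $d$; on $[\alpha_*,\infty)$ everything is constant.

(c) On $[\frac32,2)$ this follows from (a) and Theorem 1, and on $[2,\infty)$ the function is constant. At $\alpha=2$ write $\mathcal L\setminus\{0\}=\bigcup_{n\ge3}(\mathcal L\cap[\frac1n,\frac12])$; by countable stability $\dim_H\mathcal L=\sup_nH(\frac1n)=\lim_{t\downarrow0}H(t)$, which is continuity from the left at $2$.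

(d) Finite stability gives $h(\beta)=\max\big(h(\alpha),\dim_H(LSPAC\cap(\alpha,\beta])\big)$, and the first term is smaller than $h(\beta)$. Since $[\frac32,\frac32]\cap LSPAC$ has at most one point, $h(\frac32)=0$; also $h(\frac74)=1$, $h\le1$, and $h$ is continuous. $\square$

## 8. The substitution $3\mapsto322$, $2\mapsto3$ and the threshold for positive dimension

In this section $\mathcal M=\mathbb Z_{\ge2}$. Let $\psi$ be the substitution $3\mapsto322$, $2\mapsto3$, applied letter by letter. Then $\psi(3)=322$, $\psi^2(3)=32233$, $\psi^3(3)=32233322322$; each $\psi^n(3)$ is a prefix of the next, and we let $\xi=\lim\psi^n(3)=32233322322\cdots$, so that $\psi(\xi)=\xi$. Put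
$$t_0=\varphi(\xi),\qquad\alpha_0=\frac2{1+t_0}\ (\approx1.62688).$$

**Theorem 2.** (1) $h(\alpha)=0$ for $\alpha\le\alpha_0$ and $h(\alpha)>0$ for $\alpha>\alpha_0$.

(2) $h(\frac53)=s_0$, where $2^{-s_0}+3^{-s_0}=1$ ($s_0\approx0.788$).

(3) $h=1$ on $[\frac74,\infty)$; the first point $\alpha_1$ with $h(\alpha_1)=1$ lies in $(\frac53,\frac74]$.

Here $\alpha$ ranges over $[\frac32,\infty)$. Part (2) is Proposition 1. For part (3), $h=1$ on $[\frac74,\infty)$ by Corollary 1. The set $\{h=1\}$ is closed because $h$ is continuous, so it has a first point $\alpha_1\le\frac74$. As $\frac12+\frac13<1$, we have $s_0<1$, and $h\le h(\frac53)=s_0<1$ on $[\frac32,\frac53]$, so $\alpha_1>\frac53$. It remains to prove (1). Recall from Section 1.3 that on $\{2,3\}^{\mathbb N}$ the map $\varphi$ is injective with values in $[\frac15,\frac25]$, that sequences starting with $3$ have value in $[\frac15,\frac4{15}]$, and that those starting with $2$ have value in $[\frac3{10},\frac25]$.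

**Lemma 5.** For $b,b'\in\{2,3\}^{\mathbb N}$: $\varphi(b)<\varphi(b')$ if and only if $\varphi(\psi(b))<\varphi(\psi(b'))$. In particular $\psi$ is injective on $\{2,3\}^{\mathbb N}$.

*Proof.* Let $b\ne b'$ have longest common prefix $v$; by symmetry let $b=v3\cdots$ and $b'=v2\cdots$. Since $\varphi(3\cdots)<\varphi(2\cdots)$ and each $f_m$ reverses order, $\varphi(b)<\varphi(b')$ exactly when $|v|$ is even. Now $\psi(b)=\psi(v)322\cdots$, and $\psi(b')=\psi(v)33\cdots$ because every $\psi$-image begins with $3$. Since $\varphi(22\cdots)>\varphi(3\cdots)$, applying $f_3$ gives $\varphi(322\cdots)<\varphi(33\cdots)$. So $\varphi(\psi(b))<\varphi(\psi(b'))$ exactly when $|\psi(v)|$ is even, and $\varphi(\psi(b))\ne\varphi(\psi(b'))$ in any case. Finally $|\psi(v)|\equiv|v|\pmod2$, as $|\psi(2)|=1$ and $|\psi(3)|=3$. $\square$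

*Proof of Theorem 2(1).* **Step 1: $t_0\ge\frac{41}{180}$.** This bound decides which digit patterns survive. Indeed $\xi=322\,33\cdots$, $f_{322}(x)=\frac{3-x}{12}$, and $\varphi(33\cdots)\le\frac4{15}$, so $t_0\ge\frac{3-4/15}{12}=\frac{41}{180}$. In particular $t_0>\frac29=\frac{40}{180}>\frac15$.

**Step 2: sequences in $K_{t_0}$ are images under $\psi$.** We show that each $a\in K_{t_0}$ is $2^\infty$ or $2^i\psi(b)$ with $i\ge0$ and $b\in K_{t_0}$. A digit $m\ge4$ in $a$ would need a tail of value in $[t_0,1-4t_0]$, which is empty since $5t_0>1$. So $a\in\{2,3\}^{\mathbb N}$. Suppose $32^n3$ occurs in $a$, and let $x\in[\frac15,\frac4{15}]$ be the value from the second $3$ on. The value from the first $3$ on is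
$$f_3f_2^n(x)=\tfrac29-\tfrac13\big(-\tfrac12\big)^n\big(x-\tfrac13\big),\qquad-\tfrac2{15}\le x-\tfrac13\le-\tfrac1{15}.$$
For $n$ odd this is less than $\frac29<t_0$. For even $n\ge4$ it is at most $\frac29+\frac{2/15}{48}=\frac{81}{360}<\frac{82}{360}\le t_0$. So $n\in\{0,2\}$. The tail $32^\infty$ has value $\frac29<t_0$ and cannot occur. Hence if $a$ contains a $3$, it contains infinitely many, and $a=2^i\,3\,2^{n_1}\,3\,2^{n_2}\cdots$ with all $n_j\in\{0,2\}$; that is, $a=2^i\psi(b)$, where $b_j=3$ if $n_j=2$ and $b_j=2$ if $n_j=0$. For every $j$ the sequence $\psi(\sigma^jb)$ is a shift of $a$, so $\varphi(\psi(\sigma^jb))\ge t_0=\varphi(\psi(\xi))$, and Lemma 5 gives $\varphi(\sigma^jb)\ge\varphi(\xi)=t_0$. So $b\in K_{t_0}$.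

**Step 3: $d(t_0)=0$.** We iterate Step 2. For every $n$, $K_{t_0}$ is contained in the union of a countable set and countably many sets $v\,\psi^n(\{2,3\}^{\mathbb N})$, with finite words $v$. Since $\varphi(v\,\cdot)=f_v(\varphi(\cdot))$ and $f_v$ is a similarity, countable stability gives $\dim_H\Lambda_{t_0}\le\dim_H\varphi(\psi^n(\{2,3\}^{\mathbb N}))$. The latter set is the attractor of the two similarities $f_{\psi^n(2)},f_{\psi^n(3)}$. At level $k$ it is covered by $2^k$ intervals of length at most $p_n^{-k}$, where $p_n=\min(P(\psi^n(2)),P(\psi^n(3)))$. So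
$$\dim_H\Lambda_{t_0}\le\frac{\log2}{\log p_n}\longrightarrow0\qquad(n\to\infty),$$
because $\psi^n(2)=\psi^{n-1}(3)$ for $n\ge1$, and $|\psi^n(3)|\to\infty$. By Theorem 1, $d(t_0)=\dim_H\Lambda_{t_0}=0$. Hence $h(\alpha_0)=0$, and $h(\alpha)=0$ for $\alpha\le\alpha_0$ by monotonicity.

**Step 4: all shifts in $\psi^n(\{2,3\}^{\mathbb N})$ have a common lower bound close to $t_0$.** We show by induction on $n$ that
$$\varphi(\sigma^j\psi^n(b))\ge\varphi(\psi^n((32)^\infty))\qquad\text{for all }b\in\{2,3\}^{\mathbb N},\ j\ge0.\tag{13}$$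
For $n=0$ this says $\varphi\ge\frac15$ on $\{2,3\}^{\mathbb N}$. Assume (13) for $n$, and let $c=\psi^n(b)$, so $\psi^{n+1}(b)=\psi(c)$. A shift of $\psi(c)$ starting with $2$ has value at least $\frac3{10}>\frac4{15}\ge\varphi(\psi^{n+1}((32)^\infty))$, as the last sequence starts with $3$. A shift starting with $3$ is $\psi(\sigma^ic)$ for some $i$, because every $3$ in $\psi(c)$ is the first letter of the image of a letter. By hypothesis $\varphi(\sigma^ic)\ge\varphi(\psi^n((32)^\infty))$, and Lemma 5 gives $\varphi(\psi(\sigma^ic))\ge\varphi(\psi^{n+1}((32)^\infty))$.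

**Step 5: $d(t)>0$ for $0<t<t_0$.** The sequence $\psi^n((32)^\infty)$ begins with $\psi^n(3)$, a prefix of $\xi$ whose length tends to infinity, so $\varphi(\psi^n((32)^\infty))\to t_0$. Hence for some $n$ the right side of (13) is at least $t$, and $\psi^n(\{2,3\}^{\mathbb N})\subseteq K_t$. So $\Lambda_t$ contains the attractor of $f_{\psi^n(2)},f_{\psi^n(3)}$. Its two pieces are disjoint, because $\varphi$ and $\psi$ are injective on $\{2,3\}^{\mathbb N}$. By Moran–Hutchinson its dimension is the solution $s$ of $P(\psi^n(2))^{-s}+P(\psi^n(3))^{-s}=1$, which is positive. Therefore $h(\alpha)=d(\frac2\alpha-1)>0$ for $\alpha_0<\alpha<2$, and by monotonicity for all $\alpha>\alpha_0$. $\square$
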